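# Closed supports for local cohomology of complete intersections in characteristic $p$

## The theorem: $\operatorname{Supp} H^i_I(S)$ is closed

All rings are commutative and Noetherian.

**Theorem 1.** Let $R$ be a regular ring of prime characteristic $p>0$, let $f_1,\dots,f_c\in R$ be a regular sequence with $c\ge 1$, let $J=(f_1,\dots,f_c)$ and $S=R/J$. Then for every ideal $I\subseteq R$ and every $i\ge 0$ the support of $H^i_I(S)$ is a Zariski closed subset of $\operatorname{Spec} S$.

Since $\operatorname{Spec}S$ is a Noetherian space, a closed subset has finitely many irreducible components. So the theorem says in particular that $H^i_I(S)$ has only finitely many minimal primes.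

Let us unpack this. The support of a module $M$ is $\operatorname{Supp}M=\{P: M_P\neq 0\}$. If $M$ is finitely generated, then $\operatorname{Supp}M=V(\operatorname{Ann} M)$ is closed. Without finite generation this can fail: if $k$ is an infinite field, the $k[x]$-module $\bigoplus_{a\in k}k[x]/(x-a)$ has as support the infinite set of closed points $(x-a)$. This set is not closed, because an infinite closed subset of $\operatorname{Spec}k[x]$ contains the generic point. Local cohomology modules are usually not finitely generated, so the theorem has content.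

Recall how $H^i_I(M)$ is computed. If $I=(x_1,\dots,x_n)$, it is the $i$-th cohomology of the Čech complex $\bigotimes_s(R\to R_{x_s})\otimes M$, with each factor in degrees $0,1$. It depends only on $\sqrt I$, and each of its elements is killed by a power of $I$. Because $J$ kills $S$, we have $H^i_I(S)=H^i_{I+J}(S)$, so we may enlarge $I$ until $J\subseteq I$.

**Example 1.** Let $R=k[x,y]$ with $k$ a field of characteristic $p$, $f=xy$, $S=R/(xy)$ and $I=(x)$. Only $H^1_I(R)$ is nonzero, and
$$H:=H^1_{(x)}(R)=R_x/R=\bigoplus_{a\ge1}k[y]\,x^{-a}.$$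
The exact sequence $0\to R\xrightarrow{xy}R\to S\to0$ gives $H^0_I(S)=\operatorname{Ann}_H(xy)$ and $H^1_I(S)=H/xyH$. As $y$ is a nonzerodivisor on $H$, the annihilator is $\operatorname{Ann}_H(x)=k[y]x^{-1}\cong R/(x)$, with support $V(x)$. As $xH=H$, the quotient is $H/yH=\bigoplus_{a\ge1}k\,x^{-a}$. This module is not finitely generated; its support is the single point $(x,y)$. Both supports are closed.

The problem comes from Eric Canton and Monica Lewis, "The Fedder action and a simplicial complex of local cohomologies", arXiv:2011.14815 (2020). The case $c=1$ is a known result; below we do it by hand, because it shows which mechanism has to be extended.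

## Frobenius base change and Koszul complexes

Throughout, $R$ is regular of characteristic $p$. For $e\ge0$ let $F^e(X)=R\otimes_{F^e,R}X$ be base change along the $e$-th Frobenius $r\mapsto r^{p^e}$. On a map between free modules given by a matrix, $F^e$ raises each entry to the power $p^e$. In particular multiplication by $g$ on $R$ becomes multiplication by $g^{p^e}$, and $F^e(R/(x))=R/(x^{p^e})$.

**Fact 1 (Frobenius).** The functor $F^e$ is exact, by Kunz's theorem that the Frobenius of a regular ring is flat. It satisfies $F^aF^e=F^{a+e}$, preserves finite generation, and commutes with filtered colimits and tensor products. Moreover $F^e(X)_P\cong F^e_{R_P}(X_P)$ for each prime $P$, since both sides are the base change of $X$ along $R\xrightarrow{F^e}R\to R_P$, which inverts every element of $R\setminus P$. Hence if a map $\alpha$ satisfies $\alpha_P=0$, then $F^e(\alpha)_P=0$ for all $e$.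

The last sentence is what makes Frobenius useful here: one vanishing at $P$ produces infinitely many vanishings at the same $P$.

**Fact 2 (finite generation in a colimit).** Let $M=\varinjlim_e M_e$ over $e\in\mathbb Z_{\ge0}$, and suppose $M_u$ is finitely generated. If $(M_u)_P\to M_P$ is zero, then $(M_u)_P\to(M_{u+s})_P$ is zero for some $s$: each of the finitely many generators dies at some stage, and we take the latest. Also, the set of $P$ at which a map out of a finitely generated module vanishes is open, since it is the complement of the support of the image, a finitely generated module.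

**Definition.** For arbitrary elements $f_1,\dots,f_c\in R$ and $b\in\mathbb Z_{\ge1}^c$ let
$$K(b)=\bigotimes_{m=1}^c\bigl(R\xrightarrow{f_m^{b_m}}R\bigr),\quad\text{each factor in degrees }-1,0,\qquad \mathbf 1=(1,\dots,1),\qquad K_r=\bigotimes_{m\le r}(R\xrightarrow{f_m}R).$$
So $K_0=R$ and $K_c=K(\mathbf 1)$. By Fact 1,
$$F^e(K(b))\cong K(p^eb).\tag{1}$$
When $f$ is a regular sequence, $K(\mathbf 1)$ is a free resolution of $S$.

Let $g\in R$ and let $X$ be a complex. An element of degree $n$ in $(R\xrightarrow gR)\otimes X$ is a pair $(x,y)$ with $x\in X^{n+1}$, $y\in X^n$, and the differential is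
$$d(x,y)=(-dx,\;gx+dy).\tag{2}$$

**Fact 3.** There are exact sequences
$$0\to H^k(X)/gH^k(X)\to H^k\bigl((R\xrightarrow gR)\otimes X\bigr)\to\operatorname{Ann}_{H^{k+1}(X)}(g)\to0.$$

Indeed, the pairs $(0,y)$ form a subcomplex isomorphic to $X$, the quotient is $X[1]$, and the connecting map is multiplication by $g$ on cohomology; cut up the long exact sequence.

Applying Fact 3 one factor at a time: tensoring with $K(b)$ preserves acyclicity, and if $X$ has cohomology only in degrees $\ge s$, then $K(b)\otimes X$ has cohomology only in degrees $\ge s-c$. Since the terms of $K(b)$ are free, it also preserves short exact sequences of complexes, and hence quasi-isomorphisms.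

For $b'\ge b$ coordinatewise there is a chain map $K(b')\to K(b)$, the tensor product of the maps that are $f_m^{b'_m-b_m}$ in degree $-1$ and $1$ in degree $0$. These maps compose as they should. The next fact tells us when a class lifts along such a map.

**Fact 4 (lifting sequence).** Let $b,b',b''$ agree outside coordinate $m$, with $b'_m=b_m+b''_m$. For each complex $X$ there is a sequence, natural in $X$ and exact in the middle,
$$H^k(K(b')\otimes X)\to H^k(K(b)\otimes X)\xrightarrow{\ \delta\ }H^{k+1}(K(b'')\otimes X).$$

*Proof.* Absorb the other Koszul factors into $X$. Then we have one element $f=f_m$ and exponents $a=b_m$, $a''=b''_m$, $a+a''$, and we use the pairs of (2). The first map is $(u,w)\mapsto(f^{a''}u,w)$. Define $\delta(x,y)=(0,x)$, which raises degree by one. Then $\delta(d(x,y))=(0,-dx)=-d(\delta(x,y))$, so $\delta$ induces a map on cohomology, clearly natural in $X$.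

The composite is zero: if $(u,w)$ is a cocycle, then $du=0$ and $\delta(f^{a''}u,w)=(0,f^{a''}u)=d(u,0)$ in $K(b'')\otimes X$.

Conversely let $(x,y)$ be a cocycle, so $dx=0$ and $dy=-f^ax$, and suppose $(0,x)=d(u,v)=(-du,\,f^{a''}u+dv)$. Then $du=0$ and $x=f^{a''}u+dv$. In $K(b)\otimes X$ we have $d(v,0)=(-dv,f^av)$, so $(x,y)$ is cohomologous to
$$(x-dv,\;y+f^av)=(f^{a''}u,\;y+f^av),$$
the image of $(u,\,y+f^av)$. That pair is a cocycle in $K(b')\otimes X$, because $du=0$ and $f^{a+a''}u+d(y+f^av)=f^a(f^{a''}u-x+dv)=0$. $\square$

**Example 2.** Let $R=k[x]$, $c=1$, $f=x$, $X=N=R/(x)$ in degree $0$. Then $H^{-1}(K(b)\otimes N)=\operatorname{Ann}_N(x^b)=N$, and for $b'>b$ the map $H^{-1}(K(b')\otimes N)\to H^{-1}(K(b)\otimes N)$ is multiplication by $x^{b'-b}$ on $N$, which is zero. So no nonzero class lifts. The obstruction $\delta$ is the identity map of $N$ into $H^0(K(b'')\otimes N)=N/x^{b''}N=N$. For $N$ replaced by $H=k[x,x^{-1}]/k[x]$, we have $H=x^{b''}H$, so the obstruction module is zero and every class lifts.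

## From $S$ to a direct limit of Frobenius pullbacks over $R$

**Setting.** Let $G_0$ be a bounded complex of finitely generated $R$-modules with a chain map $\varphi:G_0\to F(G_0)$. Put $G_e=F^e(G_0)$, with transition maps $F^e(\varphi):G_e\to G_{e+1}$, and $C=\varinjlim_eG_e$. Let $f_1,\dots,f_c\in R$ be arbitrary elements, $c\ge1$. Consider the condition

> **(T)** $H^k(C)_{f_m}=0$ for all $k$ and all $m=1,\dots,c$.

It says that each $H^k(C)$ is $f_m$-torsion: every element is killed by a power of $f_m$.

**Theorem 2.** Under (T), $\operatorname{Supp}H^i(K(\mathbf 1)\otimes C)$ is closed in $\operatorname{Spec}R$ for every $i\in\mathbb Z$.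

**Theorem 2 implies Theorem 1.** We may assume $J\subseteq I=(x_1,\dots,x_n)$, $n\ge1$. Take $G_0=\bigotimes_s(R\xrightarrow{x_s}R)$ with factors in degrees $0,1$. Then $F(G_0)=\bigotimes_s(R\xrightarrow{x_s^p}R)$. Let $\varphi$ be the tensor product of the chain maps $(1,x_s^{p-1})$. Then $F^e(\varphi)$ is the tensor product of the maps $(1,x_s^{p^e(p-1)})$. For one factor, the colimit of $R\xrightarrow{x^{p-1}}R\xrightarrow{x^{p(p-1)}}R\to\cdots$ is $R_x$, an element $r$ at stage $e$ going to $r/x^{p^e}$; the differential $x^{p^e}$ becomes the localization map $R\to R_x$. So $C$ is the Čech complex of $x_1,\dots,x_n$, and $H^k(C)=H^k_I(R)$ is $I$-torsion. As $f_m\in I$, condition (T) holds.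

Since $f$ is a regular sequence, $K(\mathbf 1)\to S$ is a free resolution. Since $C$ is a bounded complex of flat modules, $K(\mathbf 1)\otimes C\to S\otimes C$ is a quasi-isomorphism. Hence $H^i(K(\mathbf 1)\otimes C)=H^i(S\otimes C)=H^i_I(S)$. By Theorem 2 its support is closed in $\operatorname{Spec}R$, and it lies in $V(J)=\operatorname{Spec}S$. $\square$

## Codimension zero and one by hand

**No equation.** We show that $\operatorname{Supp}H^j(C)$ is closed; no hypothesis on the $f_m$ enters. Put $Y=H^j(G_0)$. By exactness of $F^e$ and of filtered colimits, $H^j(C)=\varinjlim_eF^e(Y)$. Let $\bar Y$ be the image of $Y$ in $H^j(C)$, a finitely generated module. Suppose $\bar Y_P=0$. By Fact 2, $Y_P\to F^t(Y)_P$ is zero for some $t$. Applying $F^e$, the map $F^e(Y)_P\to F^{e+t}(Y)_P$ is zero for every $e$, so $H^j(C)_P=0$. Conversely $H^j(C)_P=0$ trivially gives $\bar Y_P=0$. Thus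
$$\operatorname{Supp}H^j(C)=\operatorname{Supp}\bar Y\quad\text{is closed}.\tag{3}$$

**One equation.** Let $c=1$, $f=f_1$, and assume (T). By Fact 3, $H^i(K(\mathbf 1)\otimes C)_P=0$ if and only if $\operatorname{Ann}_{H^{i+1}(C)_P}(f)=0$ and $H^i(C)_P=fH^i(C)_P$. Since $H^{i+1}(C)$ is $f$-torsion, the first condition means $H^{i+1}(C)_P=0$, which is open in $P$ by (3).

For the second, write $M=H^i(C)=\varinjlim F^e(Y)$ with $Y=H^i(G_0)$. Suppose the image of $Y_P$ in $M_P$ lies in $fM_P$. As $M/fM=\varinjlim F^e(Y)/fF^e(Y)$ and $Y$ is finitely generated, for some $t$ the image of $Y_P\to F^t(Y)_P$ lies in $fF^t(Y)_P$. Apply $F^e$: the image of $F^e(Y)_P\to F^{e+t}(Y)_P$ lies in $f^{p^e}F^{e+t}(Y)_P$. Hence all of $M_P$ lies in $fM_P$. So $M_P=fM_P$ if and only if $P$ is not in the support of the finitely generated image of $Y$ in $M/fM$, an open condition. The support is therefore closed when $c=1$.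

Frobenius turned $f$ into $f^{p^e}$ in this argument. That was harmless because we were in the top Koszul degree: the relevant map $M/f^{p^e}M\to M/fM$ is surjective, so a statement about $f^{p^e}$ implies one about $f$.

## Codimension two: delays that are not uniform

Now let $c=2$ and iterate. By Fact 3 for $K_2=(R\xrightarrow{f_2}R)\otimes K_1$, and by torsion, $H^i(K_2\otimes C)_P=0$ if and only if
$$H^{i+1}(K_1\otimes C)_P=0\quad\text{and}\quad M_P=f_2M_P,\qquad M:=H^i(K_1\otimes C).$$
(The torsion of $H^{i+1}(K_1\otimes C)$ is checked in the proof below.) The first condition is open by the case $c=1$. For the second we try the same divisibility argument. The module $M$ is the colimit of the finitely generated modules $M_e=H^i((R\xrightarrow{f_1}R)\otimes G_e)$. Assume that the image of $(M_0)_P$ in $M_P$ lies in $f_2M_P$. As before, this holds at a finite stage $t$, and applying $F^e$ with $q=p^e$ we learn that the map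
$$H^i\bigl((R\xrightarrow{f_1^{q}}R)\otimes G_e\bigr)_P\to H^i\bigl((R\xrightarrow{f_1^{q}}R)\otimes G_{e+t}\bigr)_P$$
has image in $f_2^q$ times the target. This concerns $f_1^q$, and we need $f_1$. A class of $(M_e)_P$ is controlled if it lifts to $H^i((R\xrightarrow{f_1^q}R)\otimes G_e)_P$, and by Fact 4 the obstruction (for $q>1$) lies in
$$H^{i+1}\bigl((R\xrightarrow{f_1^{q-1}}R)\otimes G_e\bigr)_P.$$

In the colimit this obstruction is zero. Indeed $H^{i+1}(K_1\otimes C)_P=0$ says that $f_1$ acts surjectively on $H^{i+1}(C)_P$ and injectively on $H^{i+2}(C)_P$; then so does $f_1^{q-1}$. So the class lifts after we pass from $G_e$ to some $G_{e+s}$. But $s$ depends on $e$. The lifted class lives in $H^i((R\xrightarrow{f_1^q}R)\otimes G_{e+s})=F^e(M_s)$ with $s=s(e)$, and we would need our hypothesis for all the modules $M_{s(e)}$, not for one of them. Here the argument stops. If $s(e)\le u$ for all $e$, we could start from $M_u$ in place of $M_0$ and finish.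

So we want a uniform delay. The obstruction module above involves the exponent $q-1$ and is not presented as the pullback under $F^e$ of a fixed module, so Fact 1 does not give one directly. But we can try to lift the obstruction class itself from exponent $q-1$ to exponent $q$, where $F^e$ does apply. That costs an obstruction in degree $i+2$, and then one in degree $i+3$, and so on. Nothing is assumed about $H^{i+2}(K_1\otimes C)_P$, so this chain has no starting point. Two ideas get past this:

1. Truncate $C$ so that nothing lives above degree $i+c-1$. The truncation changes nothing that we need, and the torsion makes the vanishing of $H^i$ equivalent to the vanishing of all $H^k$ with $k\ge i$.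
2. Work downwards through the degrees, each time on an open set of primes where all higher cohomology vanishes. There, prove by descending induction a delay that is uniform in the stage $e$, in the prime, and in all exponents $b$ with $b_m\le p^e$.

The next example shows why the exponents must be compared with $p^e$.

**Example 3.** Let $R=k[x]$, $c=1$, $f=x$, and let $G_0=R/(x)$ with $\varphi:R/(x)\to R/(x^p)$ multiplication by $x^{p-1}$. Then $G_e=R/(x^{p^e})$ and $C=H=k[x,x^{-1}]/k[x]$. We have $H^0(K(b)\otimes C)=H/x^bH=0$ for all $b$. At finite stages, the map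
$$H^0(K(b)\otimes G_e)=R/(x^{p^e},x^b)\longrightarrow R/(x^{p^{e+t}},x^b)=H^0(K(b)\otimes G_{e+t})$$
is multiplication by $x^{p^{e+t}-p^e}$. It is zero exactly when $b\le p^{e+t}-p^e$. For $t=1$ this holds for all $e$ and all $b\le p^e$, because $p^{e+1}-p^e\ge p^e$. But for fixed $e$ and $t$ it fails for large $b$.

## Truncation and rigidity

We now prove Theorem 2. Fix $i$ and put $j=i+c$. Let
$$D_e=\tau^{\le j-1}G_e,\qquad T=\tau^{\le j-1}C,$$
where $\tau^{\le j-1}$ keeps the terms in degrees $<j-1$ and the kernel of the differential in degree $j-1$, and puts zero above. Since $R$ is Noetherian, the $D_e$ are bounded complexes of finitely generated modules. Since $F^e$ and filtered colimits are exact, they commute with taking that kernel, so $D_e=F^e(D_0)$, the transition maps are $F^e(D_0\to D_1)$, and $T=\varinjlim_eD_e$.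

By (T) the complex $C_{f_m}$ is acyclic, hence so is $T_{f_m}=\tau^{\le j-1}(C_{f_m})$, and hence so are $(K_r\otimes C)_{f_m}$ and $(K_r\otimes T)_{f_m}$. Therefore all $H^k(K_r\otimes C)$ and $H^k(K_r\otimes T)$ are $f_m$-torsion for every $m$. We use this in the following form: if $H$ is $f_m$-torsion and $P$ is a prime, then
$$\operatorname{Ann}_{H_P}(f_m)=0\iff H_P=0,\tag{4}$$
because a nonzero element $h$ killed by $f_m^n$, with $n$ minimal, gives the nonzero element $f_m^{n-1}h$ killed by $f_m$.

**Step 1: a necessary condition for vanishing.** *If $H^i(K(\mathbf 1)\otimes C)_P=0$, then $H^j(C)_P=0$.* By Fact 3, $H^i(K_c\otimes C)_P$ surjects onto $\operatorname{Ann}_{H^{i+1}(K_{c-1}\otimes C)_P}(f_c)$. So this annihilator is zero, and by (4) $H^{i+1}(K_{c-1}\otimes C)_P=0$. After $c$ such steps, with $f_c,f_{c-1},\dots,f_1$, we reach $H^{i+c}(K_0\otimes C)_P=H^j(C)_P=0$.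

**Step 2: that condition is open.** By (3), $\{P:H^j(C)_P=0\}$ is open.

**Step 3: under that condition we may replace $C$ by $T$.** *If $H^j(C)_P=0$, then $H^i(K(\mathbf 1)\otimes C)_P\cong H^i(K(\mathbf 1)\otimes T)_P$.* The quotient $C/T$ has cohomology $H^k(C)$ in degrees $k\ge j$ and zero below. So $(C/T)_P$ has cohomology only in degrees $\ge j+1$, and $K(\mathbf 1)\otimes(C/T)_P$ only in degrees $\ge j+1-c=i+1$. In the long exact sequence of $0\to K(\mathbf 1)\otimes T\to K(\mathbf 1)\otimes C\to K(\mathbf 1)\otimes C/T\to0$ at $P$, the terms $H^{i-1}$ and $H^i$ of the quotient vanish.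

**Step 4: rigidity.** *If $H^i(K(\mathbf 1)\otimes T)_P=0$, then $H^k(K(\mathbf 1)\otimes T)_P=0$ for all $k\ge i$.* The purpose is to turn one vanishing into vanishing in all higher degrees, which the descending induction will need. We show by induction on $r$: if $H^{j-r}(K_r\otimes T)_P=0$, then $H^k(K_r\otimes T)_P=0$ for all $k\ge j-r$. The case $r=c$ is the assertion.

For $r=0$ it holds because $T$ lives in degrees $\le j-1$. Let $r\ge1$. By Fact 3 with $k=j-r$, the hypothesis kills the annihilator of $f_r$ in $H^{j-(r-1)}(K_{r-1}\otimes T)_P$, so this module is zero by (4). By induction $H^k(K_{r-1}\otimes T)_P=0$ for all $k\ge j-r+1$. For such $k$ both outer terms in Fact 3 for $H^k(K_r\otimes T)_P$ vanish, so the middle one does. The remaining case $k=j-r$ is the hypothesis.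

**Step 5: what remains.** By Steps 1 and 3,
$$\operatorname{Spec}R\setminus\operatorname{Supp}H^i(K(\mathbf 1)\otimes C)=\{P:H^j(C)_P=0\}\cap\{P:H^i(K(\mathbf 1)\otimes T)_P=0\}.\tag{5}$$
Put
$$V_l=\{P:H^k(K(\mathbf 1)\otimes T)_P=0\ \text{ for all }k\ge l+1\}.$$
By Step 4 the last set in (5) equals $V_{i-1}$. By Step 2 it suffices to show that $V_{i-1}$ is open. Since $K(\mathbf 1)\otimes T$ lives in degrees $\le j-1$, we have $V_{j-1}=\operatorname{Spec}R$. So $c$ applications of the following claim finish the proof.

**Claim.** If $V_l$ is open, then $V_{l-1}$ is open.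

In Example 1 with $i=1$ we have $j=2$, $H^2(C)=0$, and $T\to C$ is a quasi-isomorphism. Then $V_1=\operatorname{Spec}R$, and $V_0$ is the complement of the point $(x,y)$.

## Uniform delays by descending induction

This section proves the Claim. Fix $l$, assume that $V=V_l$ is open, and write
$$H^k(b;e)=H^k(K(b)\otimes D_e),\qquad H^k(b)=H^k(K(b)\otimes T)=\varinjlim_eH^k(b;e).$$
The modules $H^k(b;e)$ are finitely generated, and they vanish for $k\ge j$. By exactness of $F^a$ and (1),
$$F^a\bigl(H^k(b;e)\bigr)\cong H^k(p^ab;\,e+a),\tag{6}$$
and $F^a$ of the transition map $H^k(b;e)\to H^k(b;e+s)$ is the transition map $H^k(p^ab;e+a)\to H^k(p^ab;e+a+s)$.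

**Lemma 1 (uniform delay).** For each $k\ge l+1$ there is $t_k\ge0$ such that for all $e\ge0$, all $b$ with $1\le b_m\le p^e$ for every $m$, and all $P\in V$, the map $H^k(b;e)_P\to H^k(b;e+t_k)_P$ is zero.

The proof is by descending induction on $k$, and its engine is the following consequence of the case $k+1$.

**Lemma 2 (lifting principle).** Let $k\ge l$, and suppose there is $t_{k+1}$ as in Lemma 1 for $k+1$. Put $u=c\,t_{k+1}$. Let $e\ge0$, $q=p^e$, $1\le b_m\le q$ for all $m$, $P\in V$ and $\xi\in H^k(b;e)_P$. Then the image of $\xi$ in $H^k(b;e+u)_P$ lies in the image of $H^k(q\mathbf 1;e+u)_P$ under the map induced by $K(q\mathbf 1)\to K(b)$.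

*Proof.* We raise the exponents to $q$ one coordinate at a time and pay a delay $t_{k+1}$ for each. Let $b^{(m)}$ be $b$ with its first $m$ coordinates replaced by $q$, and let $e_m=e+m\,t_{k+1}$. Put $\xi_0=\xi$. We construct $\xi_m\in H^k(b^{(m)};e_m)_P$ whose image in $H^k(b^{(m-1)};e_m)_P$ equals the image of $\xi_{m-1}$ there.

If $b_m=q$, then $b^{(m)}=b^{(m-1)}$, and $\xi_m$ is the image of $\xi_{m-1}$.

If $b_m<q$, let $b''$ be $b^{(m-1)}$ with its $m$-th coordinate replaced by $q-b_m$. Fact 4 applies to $b^{(m-1)}$, $b^{(m)}$, $b''$, and the obstruction to lifting $\xi_{m-1}$ is $\delta(\xi_{m-1})\in H^{k+1}(b'';e_{m-1})_P$. All entries of $b''$ lie in $[1,q]\subseteq[1,p^{e_{m-1}}]$. So Lemma 1 for $k+1$, at stage $e_{m-1}$, says that this class becomes zero in $H^{k+1}(b'';e_{m-1}+t_{k+1})_P=H^{k+1}(b'';e_m)_P$. By naturality of $\delta$ with respect to $D_{e_{m-1}}\to D_{e_m}$, the image of $\xi_{m-1}$ in $H^k(b^{(m-1)};e_m)_P$ is killed by $\delta$. By exactness it lifts to some $\xi_m\in H^k(b^{(m)};e_m)_P$.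

At the end $\xi_c\in H^k(q\mathbf 1;e+u)_P$. The maps $K(b')\to K(b)$ act on the first tensor factor and the transition maps on the second, so they commute, and $\xi_c$ maps to the image of $\xi$ in $H^k(b;e+u)_P$. $\square$

*Proof of Lemma 1.* For $k\ge j$ the modules are zero, and $t_k=0$ works. Let $l+1\le k<j$, assume $t_{k+1}$ exists, and put $u=c\,t_{k+1}$.

First we treat the single finitely generated module $H^k(\mathbf 1;u)$. For $P\in V$ we have $\varinjlim_sH^k(\mathbf 1;u+s)_P=H^k(\mathbf 1)_P=0$, because $k\ge l+1$. By Fact 2 the sets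
$$\{P:\;H^k(\mathbf 1;u)_P\to H^k(\mathbf 1;u+s)_P\text{ is zero}\},\qquad s\ge 0,$$
are open and cover $V$, and they increase with $s$. Since $V$ is open in the Noetherian space $\operatorname{Spec}R$, it is quasi-compact, so one $s$ works for all $P\in V$.

Next we apply $F^e$, with $q=p^e$. By Fact 1 and (6), the map $H^k(q\mathbf 1;e+u)_P\to H^k(q\mathbf 1;e+u+s)_P$ is zero for all $e\ge0$ and all $P\in V$.

Finally let $\xi\in H^k(b;e)_P$ with $1\le b_m\le q$ and $P\in V$. By Lemma 2 its image in $H^k(b;e+u)_P$ comes from $H^k(q\mathbf 1;e+u)_P$. Hence its image in $H^k(b;e+u+s)_P$ comes from an element that has become zero in $H^k(q\mathbf 1;e+u+s)_P$. So $t_k=u+s$ works, and it depends on none of $e$, $b$, $P$. $\square$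

**Step 6: proof of the Claim.** This is the argument that failed for lack of uniformity, now with a bounded delay. Lemma 1 gives $t_{l+1}$. Apply Lemma 2 with $k=l$, $b=\mathbf 1$, $u=c\,t_{l+1}$, and then pass to the colimit: for all $e\ge0$ and all $P\in V$,
$$\operatorname{im}\bigl(H^l(\mathbf 1;e)_P\to H^l(\mathbf 1)_P\bigr)\subseteq\operatorname{im}\bigl(H^l(p^e\mathbf 1;e+u)_P\to H^l(\mathbf 1)_P\bigr).\tag{7}$$
By (6) the module on the right is $F^e$ of the fixed module $H^l(\mathbf 1;u)$. Let $\bar L$ be the image of $H^l(\mathbf 1;u)$ in $H^l(\mathbf 1)$, a finitely generated module. We show that for $P\in V$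
$$H^l(\mathbf 1)_P=0\iff\bar L_P=0.$$
The direction from left to right is trivial. Suppose $\bar L_P=0$. By Fact 2 the map $H^l(\mathbf 1;u)_P\to H^l(\mathbf 1;u+v)_P$ is zero for some $v$. Applying $F^e$, the map $H^l(p^e\mathbf 1;e+u)_P\to H^l(p^e\mathbf 1;e+u+v)_P$ is zero for every $e$. The map $H^l(p^e\mathbf 1;e+u)_P\to H^l(\mathbf 1)_P$ factors through it, since the passage from $p^e\mathbf 1$ to $\mathbf 1$ commutes with transition maps. So it is zero as well. By (7), $H^l(\mathbf 1;e)_P\to H^l(\mathbf 1)_P$ is zero for every $e$, which means $H^l(\mathbf 1)_P=0$.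

Hence $V_{l-1}=\{P\in V:H^l(\mathbf 1)_P=0\}=V\setminus\operatorname{Supp}\bar L$ is open. This proves the Claim, Theorem 2 and Theorem 1. $\blacksquare$

## Removing the torsion condition

The remaining results are not needed for Theorem 1. The first says that (T) can be dropped.

**Theorem 3.** For $G_0,\varphi,C$ as in the Setting and arbitrary $f_1,\dots,f_c\in R$, the support of $H^i(K(\mathbf 1)\otimes C)$ is closed for all $i$.

*Proof.* The plan is to force torsion without changing $K(\mathbf 1)\otimes C$. Let $K^\bullet(f)=\bigotimes_m(R\xrightarrow{f_m}R)$ with factors in degrees $0,1$. Replace $G_0$ by $G_0\otimes K^\bullet(f)$ and $\varphi$ by $\varphi\otimes\bigl(K^\bullet(f)\to K^\bullet(f^p)\bigr)$, the second factor being as in the reduction of Theorem 1. The new colimit is $C'=C\otimes\check C(f)$, where $\check C(f)=\bigotimes_m(R\to R_{f_m})$. After inverting $f_m$, the $m$-th factor of $\check C(f)$ becomes an isomorphism $R_{f_m}\to R_{f_m}$, so $\check C(f)_{f_m}$ is contractible and $C'$ satisfies (T).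

Projection of $\check C(f)$ to its degree-$0$ term $R$ gives a surjection $C'\to C$. Its kernel is $C\otimes\check C(f)^{\ge1}$, which has a finite filtration whose quotients are direct sums of shifts of $C\otimes R_g$, with $g$ a nonempty product of $f_m$'s. Some $f_m$ is a unit in $R_g$, so $K(\mathbf 1)\otimes R_g$ is contractible and $K(\mathbf 1)\otimes C\otimes R_g$ is acyclic. Hence $K(\mathbf 1)\otimes C'\to K(\mathbf 1)\otimes C$ is a quasi-isomorphism, and Theorem 2 applies to $C'$. $\square$

For instance, let $M=\varinjlim_eF^e(N)$ with $N$ finitely generated and transition maps induced by a map $N\to F(N)$, and let $f$ be a regular sequence. Taking $G_0=N$ in degree $0$ gives $H^{-k}(K(\mathbf 1)\otimes M)=\operatorname{Tor}^R_k(R/(f),M)$, so each of these modules has closed support.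

## The support depends on $J$ only through $\sqrt J$ and $c$

Write $D^{<i}$ for the complexes with cohomology only in degrees $<i$. The complex $R\Gamma_I(R)$ is represented by the Čech complex, and $\tau^{<i+c}=\tau^{\le i+c-1}$.

**Theorem 4.** Let $J=(f_1,\dots,f_c)$ with $f$ a regular sequence, $J\subseteq I$, and $T=\tau^{<i+c}R\Gamma_I(R)$. Then
$$P\notin\operatorname{Supp}H^i_I(R/J)\iff H^{i+c}_I(R)_P=0\ \text{ and }\ H^k\bigl(R/\sqrt J\otimes^{\mathbf L}_RT\bigr)_P=0\ \text{ for all }k\ge i.$$
Consequently, if $J'$ is generated by another regular sequence of length $c$ and $\sqrt{J'}=\sqrt J$, then $\operatorname{Supp}H^i_I(R/J)=\operatorname{Supp}H^i_I(R/J')$ for all ideals $I$ and all $i$.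

*Proof.* By (5) and Step 4, the left side holds if and only if $H^{i+c}_I(R)_P=0$ and $K(\mathbf 1)\otimes T_P\in D^{<i}$. So, working over $R_P$ and writing $J$ also for $J_P$ and $\mathfrak a=(\sqrt J)_P=\sqrt{J_P}$, it suffices to show for a complex $X$ of $R_P$-modules with cohomology bounded above:
$$K(\mathbf 1)\otimes X\in D^{<i}\iff R_P/\mathfrak a\otimes^{\mathbf L}X\in D^{<i}.$$

From left to right: let $Z=R_P/\mathfrak a\otimes^{\mathbf L}X$, suppose $Z$ is not acyclic, and let $s$ be its top nonzero degree, $Y=H^s(Z)$. Then $Y$ is killed by $\mathfrak a\supseteq J$. Fact 3, applied once per factor in the top degree, gives $H^s(K(\mathbf 1)\otimes Z)=Y/JY=Y\ne0$. But $K(\mathbf 1)\otimes Z\simeq R_P/\mathfrak a\otimes^{\mathbf L}(K(\mathbf 1)\otimes X)$, and this lies in $D^{<i}$ because a derived tensor product with a module does not raise the top degree. So $s<i$.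

From right to left: if $L$ is an $R_P/\mathfrak a$-module, then $L\otimes^{\mathbf L}_{R_P}X=L\otimes^{\mathbf L}_{R_P/\mathfrak a}(R_P/\mathfrak a\otimes^{\mathbf L}_{R_P}X)\in D^{<i}$. Now $K(\mathbf 1)_P$ is a free resolution of $R_P/J$, so $K(\mathbf 1)\otimes X\simeq R_P/J\otimes^{\mathbf L}X$. Since $\mathfrak a^n\subseteq J$ for some $n$, the submodules $\mathfrak a^t(R_P/J)$ form a finite filtration of $R_P/J$ whose quotients are $R_P/\mathfrak a$-modules. So $R_P/J\otimes^{\mathbf L}X$ is a finite iterated extension of objects of $D^{<i}$ and lies in $D^{<i}$.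

For the last statement, replace $I$ by $I+J+J'$. It has the same radical as $I+J$ and as $I+J'$, so neither local cohomology module changes. The criterion then depends only on $I$, $i$, $c$ and $\sqrt J$. $\square$

## Local complete intersections, flat descent and completions

**Corollary 5.** $\operatorname{Supp}H^i_I(S)$ is closed for all $I,i$ in each of these cases:

1. $S=R/J$ with $R$ regular of characteristic $p$, and for each prime $P\supseteq J$ the ideal $J_P$ is generated by an $R_P$-regular sequence (of length possibly depending on $P$, possibly $0$).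
2. $S$ is Noetherian and admits a faithfully flat map to a Noetherian ring $S'$ as in case 1.
3. $S$ is a Noetherian local ring whose completion is a regular local ring of characteristic $p$ modulo a regular sequence.

*Proof of case 1.* Closedness is local on $\operatorname{Spec}S$, so we spread the regular sequence out from a prime to a neighborhood. Given $P\supseteq J$, choose $f_1,\dots,f_c\in J$ whose images form an $R_P$-regular sequence generating $J_P$; denominators are units in $R_P$ and can be cleared. The finitely generated modules $J/(f_1,\dots,f_c)$ and $((f_1,\dots,f_{m-1}):f_m)/(f_1,\dots,f_{m-1})$, $1\le m\le c$, vanish at $P$, hence on some basic open neighborhood $\operatorname{Spec}R_g$ of $P$. There $J_g=(f_1,\dots,f_c)$, each $f_m$ is a nonzerodivisor modulo the previous ones, and $K(\mathbf 1)_g$ resolves $S_g$. If $c\ge1$, the reduction to Theorem 2 applies over the regular ring $R_g$. If $c=0$, then $S_g=R_g$ and (3) applies to the Čech complex.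

*Proof of case 2.* Let $Z=\operatorname{Supp}H^i_I(S)$ and $\pi:\operatorname{Spec}S'\to\operatorname{Spec}S$. By flat base change $H^i_{IS'}(S')=S'\otimes_SH^i_I(S)$. For $Q=\pi(Q')$ the flat local map $S_Q\to S'_{Q'}$ is faithfully flat, so $H^i_{IS'}(S')_{Q'}\ne0$ if and only if $H^i_I(S)_Q\neq0$. Thus $\pi^{-1}(Z)=\operatorname{Supp}H^i_{IS'}(S')$, which is closed by case 1. Let $Q'_1,\dots,Q'_n$ be its finitely many minimal elements. As $\pi$ is surjective, each $Q\in Z$ is $\pi(Q')$ with $Q'\in\pi^{-1}(Z)$, so $Q'\supseteq Q'_r$ for some $r$, and $Q\supseteq\pi(Q'_r)\in Z$. Conversely, a support contains every prime that contains one of its members. So $Z=\bigcup_rV(\pi(Q'_r))$ is closed.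

*Proof of case 3.* Apply case 2 to the faithfully flat map $S\to\widehat S$. The ring $\widehat S$ is as in case 1, because a regular sequence remains regular after localization at a prime containing it. $\square$
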